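# The odd cycle game: Client beats Waiter up to bias $\lceil n/2\rceil-2$

## 1. Offers announced in advance, on an even number of vertices

Two players, Client and Waiter, share out the edges of the complete graph $K_n$. Fix an integer $b\ge 0$, the **bias**, and put $q=b+1$. In each round Waiter offers Client a set of $t$ edges that nobody owns yet, where he may choose any $t$ with $1\le t\le q$. Client takes exactly one of them, and Waiter takes the other $t-1$. Play goes on until every edge is owned. Client wants her edges to contain an odd cycle. How large can $b$ be if she is to succeed against every Waiter?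

We start with a weaker opponent. Suppose Waiter has to announce all his offers before the game: a partition of $E(K_n)$ into blocks $T_1,\dots,T_N$ of sizes $t_i=|T_i|\le q$, which Client studies before she chooses one edge from each. Suppose also that $n=2k$ is even. We shall prove that she succeeds when $q=k-1$, that is, with bias $n/2-2$.

**Turning odd cycles into sets to be hit.** The textbook fact is that a graph has no odd cycle if and only if it is bipartite. For an unordered partition $\sigma=\{V_1,V_2\}$ of the vertex set, with $V_2=\emptyset$ allowed, let $A_\sigma$ be the set of edges of $K_n$ that lie inside $V_1$ or inside $V_2$.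

**Lemma 1.** If Client owns at least one edge of every $A_\sigma$, then her graph contains an odd cycle. There are $2^{n-1}$ sets $A_\sigma$, indexed by $\sigma$.

*Proof.* If her graph were bipartite with parts $V_1,V_2$, it would have no edge in $A_{\{V_1,V_2\}}$. For the count, there are $2^n$ ordered pairs $(V_1,V_2)$, and swapping the two entries groups them in twos. $\square$

For example, in $K_4$ there are eight partitions: one of type $4+0$ with $|A_\sigma|=6$, four of type $3+1$ with $|A_\sigma|=3$, and three of type $2+2$ with $|A_\sigma|=2$.

So Client must *hit* every set in a family: she wants an element of each. By convexity of $\binom{v}{2}$, for $n=2k$ we have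
$$|A_\sigma|\ \ge\ 2\binom k2=k(k-1),\qquad |E|=k(2k-1),$$
where $E=E(K_n)$.

**A random Client.** Let Client pick from each announced block uniformly at random, independently. Fix $A=A_\sigma$ and let $m_i=|T_i\cap A|$. Then
$$\Pr(\text{Client misses }A)=\prod_{i=1}^N\Big(1-\frac{m_i}{t_i}\Big). \tag{1}$$
If the sum of these probabilities over all $\sigma$ is below $1$, some choice of edges hits every $A_\sigma$, and Client, who knows the blocks, can find that choice in advance.

**The standard bound, and where it stops.** The reflex is $1-y\le e^{-y}$. Since $t_i\le q$ and $\sum_i m_i=|A|$, (1) is at most $e^{-\sum m_i/t_i}\le e^{-|A|/q}$, and the union bound asks for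
$$2^{2k-1}e^{-k(k-1)/q}<1,\qquad\text{i.e.}\qquad q<\frac{k(k-1)}{(2k-1)\log 2}.$$
The right side is $\big(\frac{1}{4\log 2}-o(1)\big)n$, about $0.36\,n$. At our target $q=k-1$ the bound is $2^{2k-1}e^{-k}$, which exceeds $1$ for every $k\ge2$ because $(2k-1)\log 2>k$ there, and which tends to infinity with $k$.

Where is the loss? A nearly balanced partition has about half of all edges inside its parts, so a typical block has $m_i/t_i\approx\frac12$. The true factor is then $\frac12$, and $e^{-1/2}\approx0.607$ is a poor substitute. The inequality $1-y\le e^{-y}$ is sharp at $y=0$, which is the wrong place.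

What is the worst case for (1)? Suppose for a moment that $q$ divides $|E|$ and all blocks have size exactly $q$. By the inequality between arithmetic and geometric means, (1) is at most $(1-|A|/|E|)^{|E|/q}$. Here $1-|A|/|E|\le \frac{k}{2k-1}$, so the union bound succeeds when
$$(2k-1)\log 2-\frac{k(2k-1)}{q}\log\Big(2-\frac1k\Big)<0,\qquad\text{i.e.}\qquad q<k\log_2\Big(2-\frac1k\Big)=k+\log_2\Big(1-\frac1{2k}\Big)^k .$$
By Bernoulli's inequality $(1-\frac1{2k})^k>\frac12$ for $k\ge2$, so every $q\le k-1$ that divides $|E|$ is fine. The union bound is therefore not to blame for the loss.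

But AM–GM needs the full list of blocks, all of one size. We want an inequality that is applied block by block and adds up on its own. AM–GM is concavity of the logarithm, and concavity says that the graph lies below each tangent line. A tangent line at $y\approx\frac12$ is sharp where it matters, and being linear it can be summed without any knowledge of the individual $m_i$.

**The inequality for one offer.** For $x\in[0,1)$ put
$$c=\frac1{1-x},\qquad a=\log(1-x)+\frac{x}{1-x}. \tag{2}$$
For $x=0$ this is $c=1$, $a=0$. For $x=\frac12$ it is $c=2$, $a=1-\log2\approx0.307$.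

**Lemma 2.** Let $m,t,q$ be integers with $0\le m\le t$ and $1\le t\le q$. Then
$$1-\frac mt\ \le\ \exp\Big(\frac{at-cm}{q}\Big). \tag{3}$$

*Proof.* If $m=t$ the left side is $0$. Otherwise let $y=m/t\in[0,1)$ and $s=t/q\in(0,1]$. The concave function $\log(1-y)$ lies below its tangent at $y=x$:
$$\log(1-y)\le\log(1-x)-\frac{y-x}{1-x}=\log(1-x)+\frac{x}{1-x}-\frac{y}{1-x}=a-cy .$$
For a full offer ($s=1$) this is already (3), since $\frac{at-cm}{q}=s(a-cy)$. For a short offer we need $\log(1-y)\le s(a-cy)$, and we use also that $\log(1-y)\le0$. If $a-cy\ge0$, then $\log(1-y)\le0\le s(a-cy)$. If $a-cy<0$, then $\log(1-y)\le a-cy\le s(a-cy)$, because multiplying a negative number by $s\le1$ does not decrease it. $\square$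

**Proposition 3.** Let $n=2k$ with $k\ge2$, and let $E(K_n)$ be partitioned into announced blocks of sizes between $1$ and $q=k-1$. Then Client can choose one edge from each block so that her graph contains an odd cycle.

*Proof.* Apply (3) to every factor of (1). Since $\sum t_i=|E|$ and $\sum m_i=|A|$,
$$\Pr(\text{Client misses }A)\le\exp\Big(\frac{a|E|-c|A|}{q}\Big).$$
Take $x=\frac12$. Let $\Phi_0$ be the sum of the right sides over the $2^{2k-1}$ sets $A_\sigma$. As $|A_\sigma|\ge k(k-1)$,
$$\log\Phi_0\le(2k-1)\log2+\frac{(1-\log2)k(2k-1)-2k(k-1)}{k-1}.$$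
The numerator equals $2k^2-k-2k^2+2k-k(2k-1)\log2=k-k(2k-1)\log 2$. Writing $(2k-1)\log 2$ over the denominator $k-1$ as well, we get
$$\log\Phi_0\le\frac{(k-1)(2k-1)\log2+k-k(2k-1)\log2}{k-1}=\frac{k-(2k-1)\log2}{k-1}. \tag{4}$$
The last numerator is $\log2-k(2\log2-1)$, which decreases in $k$ and at $k=2$ equals $2-3\log2<2-2.07<0$. So $\Phi_0<1$ for every $k\ge2$. With positive probability no $A_\sigma$ is missed, and Lemma 1 finishes the proof. $\square$

In the general game two things change. Waiter reacts to Client's choices, so there is no list of blocks to average over. And $n$ may be odd.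

## 2. The threshold bias, and small boards

**Definition (threshold bias).** For a family $\mathcal F$ of winning sets, let $b_{cw}(\mathcal F)$ be the number such that Waiter wins with bias $b$ if and only if $b\ge b_{cw}(\mathcal F)$. Here Client wins if she owns all elements of some winning set, and Waiter wins otherwise.

This makes sense because offers may have any size up to $b+1$: a strategy of Waiter for bias $b$ is legal for bias $b+1$. We write $\mathcal C_n$ for the edge sets of cycles in $K_n$ and $\mathcal{OC}_n$ for those of odd cycles. A Client without cycles has no odd cycles, so $b_{cw}(\mathcal{OC}_n)\le b_{cw}(\mathcal C_n)$.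

The problem comes from Jan Corsten, Adva Mond, Alexey Pokrovskiy, Christoph Spiegel and Tibor Szabó, "On the Odd Cycle Game and Connected Rules", arXiv:1906.04024 (2019). It quotes as known that $b_{cw}(\mathcal C_n)=\lceil n/2\rceil-1$, hence
$$b_{cw}(\mathcal{OC}_n)\le\lceil n/2\rceil-1, \tag{5}$$
and that $b_{cw}(\mathcal{OC}_n)\ge\big(\frac1{4\log2}-o(1)\big)n$. It asks for a proof or disproof of the conjecture $b_{cw}(\mathcal{OC}_n)=(\frac12-o(1))n$. The conjecture is true, with an exact value.

**Theorem 4.** For every $n\ge3$, Client wins the odd cycle game on $E(K_n)$ with bias $b=\lceil n/2\rceil-2$. Combined with the quoted bound (5), this gives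
$$b_{cw}(\mathcal{OC}_n)=\lceil n/2\rceil-1=b_{cw}(\mathcal C_n)\qquad(n\ge3),$$
and in particular $b_{cw}(\mathcal{OC}_n)=(1/2-o(1))n$.

The bound (5) is the only input that we take from outside. Everything on Client's side is proved below.

*Boards with three and four vertices.* The claimed threshold is $1$. With bias $0$ Client gets every edge. With bias $1$ on $K_3$, Waiter offers two edges at once, and Client misses one edge of the only triangle. With bias $1$ on $K_4$, Waiter offers $\{12,34\}$; say Client takes $12$. He then offers $\{13,23\}$ and then $\{14,24\}$. Client ends with three edges: $12$, one edge from $3$ to $\{1,2\}$, and one edge from $4$ to $\{1,2\}$. This is a tree.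

*Counting edges.* With $q=\lceil n/2\rceil-1$ there are at least $|E|/q$ rounds. For $n=2k$ this is $\frac{k(2k-1)}{k-1}>2k=n$. For $n=2k+1$ it is $\frac{k(2k+1)}{k}=n$. So Client always gets at least $n$ edges, and hence a cycle, however she plays. Nothing here controls parity: on $K_5$ with bias $1$, five edges may form a $4$-cycle with a pendant edge, which is bipartite. The count also shows how tight odd $n$ is: if Waiter always makes full offers, Client receives exactly $n$ edges and no more.

## 3. A potential that replaces the announced list

In the announced game we bounded the expected number of missed sets by $\sum_A\exp\big((a|E|-c|A|)/q\big)$. This expression mentions the sizes of $E$ and $A$ and no blocks at all. So in mid-game we can write down the same expression for the part of the board that is still free, without knowing Waiter's plans. This is what linearity of the exponent buys.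

**Theorem 5 (criterion).** Let $E$ be a finite set and $\mathcal A$ a finite family of subsets of $E$. Let $x\in[0,1)$, and let $a,c$ be as in (2). If
$$\sum_{A\in\mathcal A}\exp\Big(\frac{a|E|-c|A|}{q}\Big)<1, \tag{6}$$
then in the Client–Waiter game on $E$ with bias $b=q-1$ (offers of any size $1\le t\le q$), Client can claim at least one element of every $A\in\mathcal A$.

*Proof.* **Step 1: the potential.** We want a number that Client can compute at any time and that counts missed sets at the end. Let $F$ be the set of free elements and $\mathcal A^*\subseteq\mathcal A$ the family of sets that Client has not yet hit. Put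
$$\Phi=\sum_{A\in\mathcal A^*}w(A),\qquad w(A)=\exp\Big(\frac{a|F|-c|F\cap A|}{q}\Big).$$
At the start $F=E$ and $\mathcal A^*=\mathcal A$, so $\Phi$ is the left side of (6). At the end $F=\emptyset$, every remaining weight is $e^0=1$, and $\Phi=|\mathcal A^*|$.

**Step 2: some choice does not increase $\Phi$.** Let Waiter offer $T\subseteq F$ with $|T|=t\le q$. We average the new value of $\Phi$ over the $t$ possible choices. Fix $A\in\mathcal A^*$ and let $m=|T\cap A|$. For $m$ of the choices, Client takes an element of $A$, and the contribution of $A$ becomes $0$. For the other $t-m$ choices $A$ stays unhit; all of $T$ leaves $F$, so $|F|$ drops by $t$ and $|F\cap A|$ by $m$. The new contribution is then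
$$\exp\Big(\frac{a(|F|-t)-c(|F\cap A|-m)}{q}\Big)=w(A)\exp\Big(-\frac{at-cm}{q}\Big).$$
The average new contribution of $A$ is therefore
$$\Big(1-\frac mt\Big)\exp\Big(-\frac{at-cm}{q}\Big)\,w(A)\ \le\ w(A)$$
by Lemma 2. Summing over $A\in\mathcal A^*$, the average over $e\in T$ of the new $\Phi$ is at most the old $\Phi$. So some $e\in T$ does not increase $\Phi$, and Client picks such an $e$.

**Step 3: the end of the game.** Playing this way she keeps $\Phi\le\Phi_{\text{start}}<1$. At the end $\Phi=|\mathcal A^*|$ is an integer below $1$, so $\mathcal A^*=\emptyset$ and every $A$ has been hit. $\blacksquare$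

**Theorem 4 for even $n$.** Let $n=2k$, $k\ge2$, and $b=\lceil n/2\rceil-2=k-2$, so $q=k-1$. With $x=\frac12$ and the family of all $A_\sigma$, the left side of (6) is the $\Phi_0$ of Proposition 3, and (4) shows $\Phi_0<1$. By Theorem 5 Client hits every $A_\sigma$ against an adaptive Waiter, and by Lemma 1 she has an odd cycle.

For $n=4$, $q=1$, the sizes listed after Lemma 1 give $\Phi_0=\frac{e^6}{64}(e^{-12}+4e^{-6}+3e^{-4})\approx0.41$. The estimate (4), which treats all eight partitions as balanced, gives $e^2/8\approx0.92$. It is enough, but we see that it gives something away.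

## 4. Odd $n$: a factor $e/2$ too much

Let $n=2k+1$ and $b=\lceil n/2\rceil-2=k-1$, so $q=k$. If $k=1$, then $n=3$ and $b=0$, and Client takes all of $K_3$ and wins. From here on let $k\ge2$.

**The even argument fails by a constant.** Here $|E|=k(2k+1)$, and a partition with parts of sizes $k-j$ and $k+1+j$, where $0\le j\le k$, has
$$|A_\sigma|=\frac{(k-j)^2-(k-j)+(k+j)^2+(k+j)}{2}=k^2+j(j+1). \tag{7}$$
So the minimum is $k^2$. If we use this for all $2^{2k}$ partitions, with $x=\frac12$, we get
$$\log\Phi_0\le 2k\log2+\frac{(1-\log2)k(2k+1)-2k^2}{k}=2k\log 2+1-(2k+1)\log2=1-\log2>0 .$$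
That is, $\Phi_0\le e/2\approx1.36$: too large by a constant factor, for every $k$.

Perhaps a sharper inequality than the tangent at $\frac12$ would repair this? Even in the announced game with full blocks, where AM–GM is available, the union bound with $|A|\ge k^2$ for all partitions gives
$$2^{2k}\Big(1-\frac{k^2}{k(2k+1)}\Big)^{2k+1}=2^{2k}\Big(\frac{k+1}{2k+1}\Big)^{2k+1}=\frac12\Big(1+\frac1{2k+1}\Big)^{2k+1}.$$
Since $(1+\frac1N)^N$ increases with $N$, this is at least $\frac12(\frac65)^5>1.2$ for $k\ge2$. So the tangent line is not the trouble. The trouble is that we treat every partition as balanced. In fact a random partition has $j$ of order $\sqrt k$, so $j(j+1)/k$ is of constant order, and by (7) the unbalanced partitions win back a constant factor. We must measure it.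

*Example: $n=5$, $q=2$.* The partition types $3+2$, $4+1$, $5+0$ occur $10$, $5$, $1$ times, with $|A_\sigma|=4,6,10$. With $|E|=10$ the left side of (6) is
$$\frac{e^5}{32}\big(10e^{-4}+5e^{-6}+e^{-10}\big)=\frac e{32}\big(10+5e^{-2}+e^{-6}\big)\approx0.907<1 .$$
So Client wins on $K_5$ with bias $1$.

**Step 1: $\Phi_0$ as an expectation.** We rewrite the exact sum so that the gain from imbalance becomes an average. By (7) the exponent in (6) is
$$\frac{(1-\log2)k(2k+1)-2k^2-2j(j+1)}{k}=1-(2k+1)\log2-\frac{2j(j+1)}{k},$$
and since the two part sizes differ, exactly $\binom{2k+1}{k-j}$ partitions have this $j$. Hence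
$$\Phi_0=e\,2^{-(2k+1)}\sum_{j=0}^k\binom{2k+1}{k-j}e^{-2j(j+1)/k}.$$
Let $S$ be a sum of $n=2k+1$ independent uniform $\pm1$ variables. It is odd, so $|S|=2J+1$ defines an integer $J$ with $0\le J\le k$. The event $J=j$ means that one of the two signs occurs exactly $k-j$ times, so
$$\Pr(J=j)=\frac{2\binom{2k+1}{k-j}}{2^{2k+1}}=\frac{\binom{2k+1}{k-j}}{4^k}.$$
Put
$$Y=\frac{2J(J+1)}{k}=\frac{(2J+1)^2-1}{2k}=\frac{S^2-1}{2k}\ \ge0 .$$
Since $2^{-(2k+1)}\cdot4^k=\frac12$, we obtain
$$\Phi_0=\frac e2\,\mathbb E\,e^{-Y}. \tag{8}$$
We need $\mathbb Ee^{-Y}<2/e\approx0.7358$.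

For orientation: by the central limit theorem $Y$ converges in distribution to $Z^2$ with $Z$ standard normal, so $\mathbb Ee^{-Y}\to\mathbb Ee^{-Z^2}=1/\sqrt3\approx0.577$. That settles large $k$. We want every $k\ge2$, so we look for an explicit bound.

**Step 2: two moments of $Y$.** These are computable exactly. We have $\mathbb ES^2=n$. In the expansion of $\mathbb ES^4$, the surviving terms are $n$ fourth powers and, for each of the $\binom n2$ pairs, $\binom42=6$ products of two squares; so $\mathbb ES^4=n+3n(n-1)=3n^2-2n$. With $n-1=2k$,
$$\mathbb EY=\frac{n-1}{2k}=1,$$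
$$\mathbb EY^2=\frac{\mathbb ES^4-2\,\mathbb ES^2+1}{4k^2}=\frac{3n^2-4n+1}{4k^2}=\frac{(3n-1)(n-1)}{4k^2}=\frac{(6k+2)\,2k}{4k^2}=3+\frac1k\le\frac72 .$$

The mean alone would not help. Jensen's inequality gives $\mathbb Ee^{-Y}\ge e^{-1}$, the wrong direction, and a variable equal to $M$ with probability $1/M$ and to $0$ otherwise has mean $1$ while the expectation of its exponential $e^{-(\cdot)}$ is at least $1-1/M$. So we use the second moment too: we bound $e^{-y}$ on $[0,\infty)$ from above by a quadratic polynomial, whose expectation we know. Which one? Write $r=\frac72$. The two-point variable with value $r$ with probability $1/r$ and value $0$ otherwise has mean $1$ and second moment $r$. A quadratic that agrees with $e^{-y}$ at $y=0$ and touches it at $y=r$ loses nothing for this variable.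

**Lemma 6.** Let $r>0$ and let $p(y)=1+\alpha y+\beta y^2$ be the quadratic with $p(r)=e^{-r}$ and $p'(r)=-e^{-r}$. Then $\beta>0$, $\ \alpha+\beta r=-\frac{1-e^{-r}}{r}$, and $e^{-y}\le p(y)$ for all $y\ge0$.

*Proof.* The two conditions at $r$ read $\alpha+\beta r=\frac{e^{-r}-1}{r}$ and $\alpha+2\beta r=-e^{-r}$. They determine $\alpha$ and $\beta$, and subtracting,
$$\beta r=-e^{-r}+\frac{1-e^{-r}}{r}=\frac{1-e^{-r}-re^{-r}}{r}>0,$$
because $e^r>1+r$.

For the inequality, note first that $e^{-y}=p(y)$ at $y=0$ and at $y=r$. Fix any other $y>0$, and choose the number $\lambda$ so that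
$$g(u)=e^{-u}-p(u)-\lambda\,u(u-r)^2$$
vanishes at $u=y$. Then $g$ vanishes at the three distinct points $0,r,y$, so by Rolle's theorem $g'$ vanishes at two points, one strictly inside each of the two gaps between them. Also $g'(r)=0$, since $p'(r)=-e^{-r}$ and $u(u-r)^2$ has a double zero at $r$; and $r$ is not inside a gap. So $g'$ has three distinct zeros in $[0,\infty)$, hence $g''$ has two and $g'''$ has one, say at $\xi>0$. As $p'''=0$, this says $-e^{-\xi}-6\lambda=0$, so $\lambda=-\frac16e^{-\xi}<0$. From $g(y)=0$ we get $e^{-y}-p(y)=\lambda\,y(y-r)^2\le0$. $\square$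

**Step 3: the bound.** Use Lemma 6 with $r=\frac72$. Since $Y\ge0$, $\mathbb EY=1$, $\beta>0$ and $\mathbb EY^2\le r$,
$$\mathbb Ee^{-Y}\le1+\alpha\,\mathbb EY+\beta\,\mathbb EY^2\le1+\alpha+\beta r=1-\frac{1-e^{-7/2}}{7/2}.$$
Now $e^{7/2}=e^3e^{1/2}>20.08\cdot1.648>33.09$, so $e^{-7/2}<0.0303$, and the right side is below $1-\frac{0.9697}{3.5}<0.724$. By (8),
$$\Phi_0<\frac e2\cdot0.724<1.3592\cdot0.724<0.985<1 .$$

**Conclusion for Theorem 4.** Condition (6) holds for every odd $n\ge5$, so by Theorem 5 and Lemma 1 Client wins with bias $\lceil n/2\rceil-2$. With $n=3$ treated directly and even $n$ in Section 3, Client wins with this bias for all $n\ge3$. Hence $b_{cw}(\mathcal{OC}_n)\ge\lceil n/2\rceil-1$, and (5) gives equality. $\blacksquare$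

*Remark.* For $n=3$, $q=1$ we had to argue by hand: there are three partitions with $|A_\sigma|=1$ and one with $|A_\sigma|=3$, and with $x=\frac12$ the left side of (6) is $\frac{e^3}{8}(3e^{-2}+e^{-6})=\frac e8(3+e^{-4})\approx1.026>1$.

## 5. The same criterion for graphs that are not $k$-colorable

From now on $k\ge2$ is a number of colors. The goal of Client is a graph that is not $k$-colorable. For $k=2$ this is the odd cycle game. The threshold bias is defined as before.

**Theorem 7.** Let $k\ge2$. If
$$b+1<\frac{(n-1)\log\frac k{k-1}-1}{2\log k}, \tag{9}$$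
then Client, playing on $E(K_n)$ with bias $b$, can build a graph that is not $k$-colorable. So the threshold bias of the non-$k$-colorability game is at least $\Big(\frac{\log(k/(k-1))}{2\log k}-o(1)\Big)n$ for fixed $k$. For $k=2$ the constant is $\frac12$.

*Proof.* **Step 1: the sets to hit.** For a coloring $\sigma:V\to\{1,\dots,k\}$ of the vertices, let $A_\sigma$ be the set of its monochromatic edges. There are $k^n$ colorings. If Client hits every $A_\sigma$, no coloring is proper for her graph. For instance, for $k=3$ and $n=4$, a coloring with classes of sizes $2,1,1$ has a single monochromatic edge.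

**Step 2: how large they are.** If the color classes have sizes $n_1,\dots,n_k$ (possibly $0$), then by the Cauchy–Schwarz inequality
$$|A_\sigma|=\frac12\Big(\sum_i n_i^2-n\Big)\ge\frac12\Big(\frac{n^2}k-n\Big)=\frac{n(n-k)}{2k}.$$

**Step 3: the criterion.** About one edge in $k$ is monochromatic in a balanced coloring, so we take the tangent at $x=\frac1k$. Then (2) gives $c=\frac k{k-1}$ and $a=-\log\frac k{k-1}+\frac1{k-1}$. Hence, with $|E|=\frac{n(n-1)}2$,
$$a|E|-c|A_\sigma|\le-\frac{n(n-1)}2\log\frac k{k-1}+\frac{n(n-1)-n(n-k)}{2(k-1)}=-\frac{n(n-1)}2\log\frac k{k-1}+\frac n2 .$$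
With $q=b+1$, the left side of (6) is at most
$$\exp\Big(n\log k-\frac n{2q}\Big((n-1)\log\frac k{k-1}-1\Big)\Big).$$
This is less than $1$ exactly when $2q\log k<(n-1)\log\frac k{k-1}-1$, which is (9). By Theorem 5 Client hits every $A_\sigma$.

**Step 4: the threshold.** Let $X$ be the right side of (9), with $k$ fixed and $n$ so large that $X>1$. The largest integer $b$ with $b+1<X$ satisfies $b\ge0$ and $b+1\ge X-1$. Client wins with this $b$, so the threshold is at least $b+1\ge X-1=\Big(\frac{\log(k/(k-1))}{2\log k}-o(1)\Big)n$. For $k=2$ the constant is $\frac{\log2}{2\log2}=\frac12$. $\blacksquare$
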